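# Separated bump conditions and two-weight bounds for Calderón–Zygmund operators

## 1. Sparse sums when $\sigma=\mathbf 1_E$

Take a measurable set $E\subset\mathbb R^d$, a second weight $w$, and a family $\mathcal S$ of nested or disjoint cubes that thins out as one goes down. On each cube $Q$ we record the proportion $|E\cap Q|/|Q|$, and we add these numbers up at every point. Suppose that on every cube the average of $w$ is controlled by the proportion of $E$ in that cube. How large is the sum in $L^p(w)$? This is the easy case of the theorem at the center of these notes. We need some language first, which we set up for a general weight $\sigma$ because it will be used throughout.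

**Definition (weights and averages).** A weight on $\mathbb R^d$ is a locally finite, non-negative Borel measure. All our weights are absolutely continuous, $\sigma(dx)=\sigma(x)\,dx$ and $w(dx)=w(x)\,dx$, and we use one letter for the measure and its density. Cubes are half-open with sides parallel to the axes, and $\langle f\rangle_Q=|Q|^{-1}\int_Qf\,dx$. We use $0\cdot\infty=0$, and $1<p<\infty$, $p'=p/(p-1)$.

**Definition (Young functions, Orlicz averages).** A Young function is a convex, increasing (we allow intervals of constancy) $A:[0,\infty)\to[0,\infty]$ with $A(0)=0$; the value $+\infty$ is allowed. Its Orlicz average is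
$$\langle f\rangle_{A,Q}=\inf\Big\{\lambda>0:\ \frac1{|Q|}\int_QA\big(|f(x)|/\lambda\big)\,dx\le1\Big\},$$
and its dual is $\overline A(s)=\sup_{t>0}(st-A(t))$.

Three elementary facts are used all the time. First, convexity and $A(0)=0$ give $A(t)/t$ nondecreasing. Second, the definition of $\overline A$ gives Young's inequality $st\le A(t)+\overline A(s)$. Third, $\overline A$ is a supremum of affine functions of $s$, hence lower semicontinuous, and it is nondecreasing, so it is left-continuous. Therefore, letting $\lambda\downarrow M$ and using monotone convergence,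
$$M>0,\ M\ge\langle f\rangle_{\overline A,Q}\quad\Longrightarrow\quad\frac1{|Q|}\int_Q\overline A(|f|/M)\,dx\le1.\tag{1}$$

**Definition (the class $B_p$).** The class consists of the Young functions $A$ with $\int_1^\infty A(t)\,t^{-p}\,\frac{dt}t<\infty$. Such an $A$ is nondecreasing with a finite integral, so it is finite everywhere. Being convex with $0\le A(t)\le tA(1)$ on $[0,1]$, it is then continuous on $[0,\infty)$.

**Definition (bump constant).** $[\sigma,w]_{\overline A,p'}=\sup_Q\langle\sigma^{1/p'}\rangle_{\overline A,Q}\,\langle w\rangle_Q^{1/p}$, the supremum over all cubes.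

For an example take $A(t)=t^a$ with $a>1$. Then $A\in B_p$ exactly when $a<p$. The supremum defining $\overline A(s)$ is attained at $t=(s/a)^{1/(a-1)}$, so $\overline A(s)=c_as^{a'}$ with $c_a>0$, and $\langle f\rangle_{\overline A,Q}=c_a^{1/a'}\langle|f|^{a'}\rangle_Q^{1/a'}$. When $a<p$ we have $a'>p'$, and the bump constant contains $\langle\sigma^{a'/p'}\rangle_Q^{1/a'}$. By Hölder this is at least $\langle\sigma\rangle_Q^{1/p'}$: the average of $\sigma$ has been "bumped up".

**Definition (lattices and condition (H)).** In a dyadic lattice $\mathcal D$ any two cubes are nested or disjoint, and each cube has $2^d$ children that partition it. A finite family $\mathcal S\subset\mathcal D$ satisfies (H) if, for each $Q\in\mathcal S$, the maximal cubes of $\mathcal S$ strictly inside $Q$ have total measure at most $\frac12|Q|$.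

For instance $\{[0,2^{-i})^d:0\le i\le m\}$ satisfies (H), since each cube has $2^{-d}\le\frac12$ of the measure of the previous one. Condition (H) passes to subfamilies: a maximal cube of the subfamily strictly inside $Q$ lies in a maximal cube of $\mathcal S$ strictly inside $Q$.

**The quantity to bound.** Let $Q_0\in\mathcal D$ and let $\mathcal S$ be a finite family of subcubes of $Q_0$ with (H). We want
$$\int\Big(\sum_{Q\in\mathcal S}\langle\sigma\rangle_Q\mathbf 1_Q\Big)^pw\,dx\le C\,[\sigma,w]_{\overline A,p'}^p\,\sigma(Q_0).$$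
Cubes with $\sigma(Q)=0$ or $w(Q)=0$ do not contribute to the left side, so we remove them. If $\sigma(Q_0)=0$ or the bump constant is infinite there is nothing to prove. Replacing $w$ by $N^{-p}w$ for a finite $N>0$ with $N\ge[\sigma,w]_{\overline A,p'}$ makes the bump constant at most $1$ and multiplies the left side by $N^{-p}$. (If the bump constant is $0$, let $N\downarrow0$ at the end.) So we always assume
$$[\sigma,w]_{\overline A,p'}\le1,\qquad 0<\sigma(Q_0)<\infty,\qquad\sigma(Q)w(Q)>0\ \text{ for }Q\in\mathcal S,$$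
and must bound the left side by $C\sigma(Q_0)$.

**Levels and layers.** For a cube with $\sigma(Q)w(Q)>0$ put $v_Q=\langle\sigma\rangle_Q^{p-1}\langle w\rangle_Q$, so that
$$\langle\sigma\rangle_Q^p\,w(Q)=v_Q\,\sigma(Q).\tag{2}$$
If $\mathcal S$ is a single cube, the left side of our inequality is $v_Q\sigma(Q)$, so the claim there is just $v_Q\le C$. In general, sort the cubes by their averages:
$$\mathcal S_j=\{Q\in\mathcal S:2^j\le\langle\sigma\rangle_Q<2^{j+1}\},\qquad N_j=\sum_{Q\in\mathcal S_j}\mathbf 1_Q,\qquad\mathcal R_j=\{\text{maximal cubes of }\mathcal S_j\}.$$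
By (2),
$$2^{jp}w(Q)\le v_Q\sigma(Q)\qquad(Q\in\mathcal S_j).\tag{3}$$
For $R\in\mathcal R_j$ let $\mathcal L_0(R)=\{R\}$, and let $\mathcal L_{i+1}(R)$ be the set of maximal cubes of $\mathcal S_j$ strictly inside cubes of $\mathcal L_i(R)$. The cubes of $\mathcal S_j$ containing a point $x\in R$ form a chain starting at $R$, with one member in each of the layers $\mathcal L_0(R),\mathcal L_1(R),\dots$ until the chain stops. Applying (H) layer by layer we get
$$R\cap\{N_j\ge n\}=\bigcup\mathcal L_{n-1}(R),\qquad\Big|\bigcup\{P'\in\mathcal L_{i'}(R):P'\subset P\}\Big|\le2^{-(i'-i)}|P|\quad(P\in\mathcal L_i(R),\ i'\ge i).\tag{4}$$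
If $G\subset R$ is a disjoint union of cubes of $\mathcal S_j$, then $\sigma(G)\le2^{j+1}|G|$ and $\sigma(R)\ge2^j|R|$, so
$$\frac{\sigma(G)}{\sigma(R)}\le2\,\frac{|G|}{|R|}.\tag{5}$$
Finally, $\sum_{Q\in\mathcal S}\langle\sigma\rangle_Q\mathbf 1_Q\le2\sum_j2^jN_j=2\sum_{n\ge1}\sum_j2^j\mathbf 1_{\{N_j\ge n\}}$. At each point the inner sum is at most twice its largest term, so it is at most $2\big(\sum_j2^{jp}\mathbf 1_{\{N_j\ge n\}}\big)^{1/p}$. Minkowski's inequality gives
$$\Big\|\sum_{Q\in\mathcal S}\langle\sigma\rangle_Q\mathbf 1_Q\Big\|_{L^p(w)}\le4\sum_{n\ge1}\Big(\sum_j2^{jp}w(\{N_j\ge n\})\Big)^{1/p}.\tag{6}$$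
So everything comes down to decay in $n$ of $\sum_j2^{jp}w(\{N_j\ge n\})$.

**Proposition 1 (one height).** Let $A\in B_p$, let $\sigma=\mathbf 1_E$, and let $\mathcal S$, $Q_0$ be as above. Then $\int\big(\sum_{Q\in\mathcal S}\langle\sigma\rangle_Q\mathbf 1_Q\big)^pw\,dx\le C(A,p)\,[\sigma,w]_{\overline A,p'}^p\,\sigma(Q_0)$.

*Proof.* If $A\equiv0$ then $\overline A=\infty$ on $(0,\infty)$, and a finite bump constant forces $\sigma(Q)w(Q)=0$ for every $Q$, so $\mathcal S$ is empty. Let $A\not\equiv0$.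

**Step 1: compute the Orlicz average of an indicator.** The following holds for every finite Young function $A\not\equiv0$. It is continuous, tends to infinity, and is strictly increasing where it is positive. Write $A^{-1}(\tau)$ for the unique solution of $A(t)=\tau$, $\tau>0$, and $\Phi_A(\tau)=\sup\{s:\overline A(s)\le\tau\}$. Then
$$\frac{\tau}{A^{-1}(\tau)}\le\Phi_A(\tau)\le\frac{2\tau}{A^{-1}(\tau)}\qquad(\tau>0).\tag{7}$$
Let $t_0=A^{-1}(\tau)$. If $\overline A(s)\le\tau$, Young's inequality gives $st_0\le A(t_0)+\overline A(s)\le2\tau$; this is the upper bound. For the lower bound take $s=\tau/t_0$. If $t\le t_0$ then $st-A(t)\le\tau$; if $t\ge t_0$ then $A(t)\ge\frac t{t_0}A(t_0)=st$. So $\overline A(s)\le\tau$.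

Now let $\rho=\langle\mathbf 1_E\rangle_Q>0$. A number $\lambda$ is admissible in $\langle\mathbf 1_E\rangle_{\overline A,Q}$ exactly when $\rho\,\overline A(1/\lambda)\le1$ (note $\overline A(0)=0$). Hence $\langle\mathbf 1_E\rangle_{\overline A,Q}=1/\Phi_A(1/\rho)$, and the normalized bump condition says $\langle w\rangle_Q\le\Phi_A(1/\rho)^p$.

**Step 2: bound $v_Q$ by a number that depends only on the level.** Since $\rho\le1$, only levels $j=-i\le0$ occur. For $Q\in\mathcal S_{-i}$ we have $\rho<2^{1-i}$ and $1/\rho\le2^i$. With $t_i=A^{-1}(2^i)$, (7) gives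
$$v_Q=\rho^{p-1}\langle w\rangle_Q\le2^{(1-i)(p-1)}\Phi_A(2^i)^p\le2^{(1-i)(p-1)}\Big(\frac{2\cdot2^i}{t_i}\Big)^p=2^{2p-1}\,2^it_i^{-p}=:\beta_i.\tag{8}$$

**Step 3: the numbers $\beta_i$ are summable; this is what $B_p$ says.** Write $t_i^{-p}=p\int_{t_i}^\infty t^{-p-1}dt$. For fixed $t$, the sum of $2^i=A(t_i)$ over the $i$ with $t_i\le t$ is at most twice its largest term, hence at most $2A(t)$. So
$$\sum_{i\ge0}2^it_i^{-p}=p\int_{t_0}^\infty\Big(\sum_{i:\,t_i\le t}2^i\Big)t^{-p-1}dt\le2p\int_{t_0}^\infty A(t)\,t^{-p-1}dt<\infty.$$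

**Step 4: use that the layers are thin.** For $R\in\mathcal R_{-i}$, by (3), (4), (5) and (8),
$$2^{-ip}w(R\cap\{N_{-i}\ge n\})\le\sum_{P\in\mathcal L_{n-1}(R)}v_P\sigma(P)\le\beta_i\,\sigma\Big(\bigcup\mathcal L_{n-1}(R)\Big)\le\beta_i\,2^{2-n}\sigma(R).$$
Summing over the disjoint $R\in\mathcal R_{-i}$ and over $i$ gives $\sum_j2^{jp}w(\{N_j\ge n\})\le2^{2-n}\big(\sum_i\beta_i\big)\sigma(Q_0)$. Insert this in (6) and sum the geometric series. $\square$

If $\sigma$ is multiplied by a constant $a>0$, the left side gains $a^p$ and the right side gains $a^{p/p'}\cdot a=a^p$, so the proposition covers $a\mathbf 1_E$ as well.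

What changes for a general $\sigma$? In (8) the bound for $v_Q$ depended on the level $j$ of the cube and on nothing else, so $R$ and every $P$ far below $R$ shared one number $\beta$, and one had $\sum\beta<\infty$. If the density $\sigma$ takes many sizes, different cubes of the same level may see different sizes, and there is no common number. That is the difficulty to overcome.

## 2. Separated bumps for general weights: four theorems

The question behind this concerns singular integrals.

**Definition (Calderón–Zygmund operators).** $T$ is a bounded operator on $L^2(\mathbb R^d)$ with a kernel $K(x,y)$ such that $Tg(x)=\int K(x,y)g(y)\,dy$ for $x\notin\operatorname{supp}g$. For some $\eta\in(0,1]$ and some constant $C_K$ the kernel satisfies $|K(x,y)|\le C_K|x-y|^{-d}$ and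
$$|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C_K|x-x'|^\eta|x-y|^{-d-\eta}\quad\text{whenever }|x-x'|<\tfrac12|x-y|.$$
Put $C_T=\|T\|_{L^2\to L^2}+C_K$. The function $T(\sigma f)$ is defined whenever $\sigma f\in L^2$.

For which pairs of weights does $f\mapsto T(\sigma f)$ map $L^p(\sigma)$ to $L^p(w)$? For the maximal operator $M_\sigma f=\sup_Q\mathbf 1_Q\langle|f|\sigma\rangle_Q$, a result of Pérez says that one bump suffices: if $A\in B_p$ and $[\sigma,w]_{\overline A,p'}<\infty$, then $\|M_\sigma f\|_{L^p(w)}\lesssim\|f\|_{L^p(\sigma)}$. For singular integrals, it is known that for $A\in B_p$ and $B\in B_{p'}$ the norm of $f\mapsto T(\sigma f)$ is at most a constant times $C_T\sup_Q\langle\sigma^{1/p'}\rangle_{\overline A,Q}\langle w^{1/p}\rangle_{\overline B,Q}$, with both bumps inside the same supremum. The problem, taken from Michael T Lacey, "On the Separated Bumps Conjecture for Calderon-Zygmund Operators", arXiv:1310.3507 (2013), asks whether the bumps can be separated, that is, whether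 one can use $[\sigma,w]_{\overline A,p'}$ together with
$$[w,\sigma]_{\overline B,p}=\sup_Q\langle w^{1/p}\rangle_{\overline B,Q}\,\langle\sigma\rangle_Q^{1/p'}.$$
The answer is yes.

**Theorem 1.** If $A\in B_p$ and $B\in B_{p'}$, then for all weights $\sigma,w$ and all Calderón–Zygmund operators $T$,
$$\|T(\sigma f)\|_{L^p(w)}\le C\,C_T\big\{[\sigma,w]_{\overline A,p'}+[w,\sigma]_{\overline B,p}\big\}\|f\|_{L^p(\sigma)}$$
whenever $f\in L^p(\sigma)$ and $\sigma f\in L^2$, with $C=C(A,B,p,d,\eta)$.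

**Theorem 2.** Let $A\in B_p$. There is $C=C(A,p)$ such that for all weights $\sigma,w$, every lattice $\mathcal D$, every $Q_0\in\mathcal D$, and every finite family $\mathcal S\subset\mathcal D$ of subcubes of $Q_0$ with (H),
$$\int\Big(\sum_{Q\in\mathcal S}\langle\sigma\rangle_Q\mathbf 1_Q\Big)^pw\,dx\le C\,[\sigma,w]_{\overline A,p'}^p\,\sigma(Q_0).$$

**Theorem 3.** If $B\in B_{p'}$, then $\|T(\sigma f)\|_{L^{p,\infty}(w)}\le C\,C_T[w,\sigma]_{\overline B,p}\|f\|_{L^p(\sigma)}$ whenever $f\in L^p(\sigma)$ and $\sigma f\in L^2$, with $C=C(B,p,d,\eta)$.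

**Theorem 4.** Let $A,B$ be Young functions, neither identically $0$ nor identically $\infty$ on $(0,\infty)$. If the inequality of Theorem 1 holds for $T=R_1$ (the first Riesz transform; the Hilbert transform if $d=1$) with a constant independent of $\sigma,w,f$, then $A\in B_p$ and $B\in B_{p'}$. If the inequality of Theorem 3 holds for $T=R_1$ uniformly in $\sigma,w,f$, then $B\in B_{p'}$.

So, for Young functions that are nondegenerate in this sense, the strong-type inequality, uniform over all weights and all Calderón–Zygmund operators, holds if and only if $A\in B_p$ and $B\in B_{p'}$, and the weak-type one if and only if $B\in B_{p'}$.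

Theorem 2 is Proposition 1 with a general $\sigma$, and it is the main point. Sections 3 to 6 prove it. Section 7 deduces Theorem 1, Section 8 proves Theorem 3 and Section 9 proves Theorem 4. In Sections 3 to 6 we keep the normalization and the notation of Section 1, and $C$ denotes constants that depend only on $A$ and $p$.

## 3. The heights that a cube sees

For a general $\sigma$, record the size of the density by $K(x)=\lfloor\log_2\sigma(x)\rfloor$, defined $\sigma$-a.e.; we call $K(x)$ the height of $\sigma$ at $x$. For a set $X$ with $0<\sigma(X)<\infty$ let $\mathbb P_X(\cdot)=\sigma(X\cap\cdot)/\sigma(X)$. The aim of this section is to show that when $v_Q$ is not small, the bump condition forces most of the $\sigma$-mass of $Q$ to sit at few heights, and that these heights are determined by the level of $Q$ and the size of $v_Q$.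

**The sequence $\alpha_k$.** Fix $c\in(0,1]$ with $A(c)\le\frac12$, let $\psi(u)=u^{-1}A(u^{1/p})\mathbf 1_{u>c^p}$, and put
$$\alpha_k=\sup_{2^k\le u<2^{k+1}}\psi(u)\quad(k\in\mathbb Z),\qquad\Gamma=\sum_k\alpha_k<\infty.\tag{9}$$
To see that $\Gamma$ is finite, note that $\alpha_k=0$ if $2^{k+1}\le c^p$ and that $\alpha_k\le2^{-k}A(2^{(k+1)/p})<\infty$. Moreover
$$\int_{2^{(k+1)/p}}^{2^{(k+2)/p}}A(t)\,t^{-p-1}dt\ge A(2^{(k+1)/p})\,\frac{2^{-k-1}-2^{-k-2}}p=\frac{2^{-k}A(2^{(k+1)/p})}{4p},$$
so $\alpha_k\le4p\int_{2^{(k+1)/p}}^{2^{(k+2)/p}}A(t)t^{-p-1}dt$. For $k\ge-1$ these intervals are disjoint and lie in $[1,\infty)$, so $A\in B_p$ makes the sum over $k\ge-1$ finite, and only finitely many $k<-1$ have $\alpha_k\ne0$. For $A(t)=t^a$, $1<a<p$, one has $\psi(u)=u^{a/p-1}$ for $u>c^p$, so $\alpha_k\le2^{-k(1-a/p)}$, and $\alpha_k=0$ below a fixed index.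

**Lemma 1.** Let $\sigma(Q)w(Q)>0$, $m\in\mathbb Z_{\ge0}$, $y\in\mathbb Z$ with $2^y\le v_Q\langle\sigma\rangle_Q\le2^{y+2}$. If $E\subset Q$ is measurable and $\mathbb P_Q(E)\ge4\cdot2^{-m/p}$, then
$$\frac1{\sigma(Q)}\int_E\alpha_{K-y+m}\,d\sigma\ge2^{-m-2}v_Q.\tag{10}$$
Consequently
$$\mathbb P_Q\big(\alpha_{K-y+m}<2^{-m-2}v_Q\big)<4\cdot2^{-m/p}.\tag{11}$$

*Proof.* The idea is to write $\sigma=\sigma^{1/p'}\sigma^{1/p}$ and to apply Young's inequality with the scaling that makes the bump term cost at most $1$. Let $M=\langle w\rangle_Q^{-1/p}$, which is at least $\langle\sigma^{1/p'}\rangle_{\overline A,Q}$ by normalization. By (1), $\frac1{|Q|}\int_Q\overline A(\sigma^{1/p'}/M)\le1$. Let $\varepsilon=2^{-m/p}$ and $\lambda=\varepsilon2^{y/p}$. Since $v_Q\langle\sigma\rangle_Q=\langle\sigma\rangle_Q^p\langle w\rangle_Q$,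
$$M\lambda\le\varepsilon\langle w\rangle_Q^{-1/p}(v_Q\langle\sigma\rangle_Q)^{1/p}=\varepsilon\langle\sigma\rangle_Q.$$
Integrate $\frac\sigma{M\lambda}=\frac{\sigma^{1/p'}}M\cdot\frac{\sigma^{1/p}}\lambda\le\overline A(\sigma^{1/p'}/M)+A(\sigma^{1/p}/\lambda)$ over $E$:
$$4\le\frac{\mathbb P_Q(E)}\varepsilon=\frac{\sigma(E)}{\varepsilon\langle\sigma\rangle_Q|Q|}\le\frac{\sigma(E)}{M\lambda|Q|}\le1+\frac1{|Q|}\int_EA(\sigma^{1/p}/\lambda)\,dx.$$
So the last average is at least $3$. The part of $E$ where $\sigma^{1/p}\le c\lambda$ contributes at most $A(c)\le\frac12$ to it, hence the part where $\sigma>c^p\lambda^p$ contributes at least $1$. On that part $A(\sigma^{1/p}/\lambda)=\sigma\lambda^{-p}\psi(\sigma/\lambda^p)$, and since $\lambda^p=2^{y-m}$ we have $\psi(\sigma/\lambda^p)\le\alpha_{K-y+m}$. Therefore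
$$\int_E\alpha_{K-y+m}\,d\sigma\ge\lambda^p|Q|=2^{y-m}|Q|\ge2^{-m-2}v_Q\langle\sigma\rangle_Q|Q|=2^{-m-2}v_Q\sigma(Q),$$
which is (10). For (11), let $E$ be the set there. If $\mathbb P_Q(E)\ge4\cdot2^{-m/p}>0$, then the left side of (10) would be strictly less than $2^{-m-2}v_Q\,\mathbb P_Q(E)\le2^{-m-2}v_Q$, which contradicts (10). $\square$

**The sets $J_{j,s}$.** Fix $m_0=\lceil3p\rceil$, so that $4\cdot2^{-m_0/p}\le\frac12$, and for $j,s\in\mathbb Z$ let
$$J_{j,s}=\{k\in\mathbb Z:\ \alpha_{k-(j-s)+m_0}\ge2^{-m_0-2-s}\}.$$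
If $2^j\le\langle\sigma\rangle_Q<2^{j+1}$ and $2^{-s}\le v_Q<2^{1-s}$, then $2^{j-s}\le v_Q\langle\sigma\rangle_Q\le2^{j-s+2}$, and (11) with $y=j-s$, $m=m_0$ gives
$$\mathbb P_Q(K\in J_{j,s})\ge\tfrac12.\tag{12}$$
On the other side, a fixed height belongs to few of these sets: for every $k$, with $y=j-s$,
$$\sum_{j,s}2^{-s}\mathbf 1[k\in J_{j,s}]=\sum_y\ \sum_{s:\,2^{-s}\le2^{m_0+2}\alpha_{k-y+m_0}}2^{-s}\le\sum_y2^{m_0+3}\alpha_{k-y+m_0}=2^{m_0+3}\Gamma.\tag{13}$$

When $\sigma=\mathbf 1_E$ the only height is $0$. By (12), every cube of level $j$ with $2^{-s}\le v_Q<2^{1-s}$ has $0\in J_{j,s}$, so $v_Q\le\beta_j':=2\max\{2^{-s}:0\in J_{j,s}\}$, and $\sum_j\beta_j'\le2^{m_0+4}\Gamma$ by (13). This is the summable sequence of Section 1 again.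

## 4. Summing over disjoint cubes, and the missing decay

The natural first attempt is to repeat Step 4 of Section 1 with (12) and (13) in place of (8). Let $\mathcal C_j\subset\mathcal S_j$ be a family of pairwise disjoint cubes, for each $j$. For $Q\in\mathcal C_j$ let $2^{-s_Q}\le v_Q<2^{1-s_Q}$. By (12), $v_Q\sigma(Q)\le2\cdot2^{-s_Q}\cdot2\,\sigma(Q\cap\{K\in J_{j,s_Q}\})$. For each $j$ a point lies in at most one $Q\in\mathcal C_j$, so by (13)
$$\sum_j\sum_{Q\in\mathcal C_j}v_Q\sigma(Q)\le4\int_{Q_0}\sum_{j,s}2^{-s}\mathbf 1[K\in J_{j,s}]\,d\sigma\le C\sigma(Q_0).\tag{14}$$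
Take $\mathcal C_j=\bigcup_{R\in\mathcal R_j}\mathcal L_{n-1}(R)$. With (3) and (4) we obtain $\sum_j2^{jp}w(\{N_j\ge n\})\le C\sigma(Q_0)$ for every $n$.

This is the exact point where the attempt stops: the bound is the same for every $n$, and the series in (6) diverges. The gain $2^{2-n}$ in Section 1 came from $\sigma(\bigcup\mathcal L_{n-1}(R))\le2^{2-n}\sigma(R)$. To use it in (14) we would need to replace $\sigma(P\cap\{K\in J_{j,s}\})$, summed over the small cubes $P$, by $2^{-n}$ times $\sigma(R\cap\{K\in J_{j,s}\})$. That is possible if $R$ itself gives a fixed proportion of its mass to $J_{j,s}$. But equal averages do not force this. Let $F\subset R$ with $|F|=f|R|$, $0<f<1$, let $k_1\ne k_2$ be nonnegative integers, and let $\sigma=2^{k_2}$ on a subset of $F$ of measure $2^{-k_2}|F|$, $\sigma=2^{k_1}$ on a subset of $R\setminus F$ of measure $2^{-k_1}|R\setminus F|$, and $\sigma=0$ elsewhere in $R$. Then $\langle\sigma\rangle_R=1$ and $\sigma(F)=|F|$, yet all the mass in $F$ has height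 $k_2$, while $\mathbb P_R(K=k_2)=f$. If the set $J$ contains $k_2$ but not $k_1$, then $F$ sees only heights in $J$ and $R$ hardly sees them.

So two things can happen between $R$ and the part $F$ of a deep layer. Either $R$ already sees the heights that $F$ sees, and thinness of the layer gives decay. Or the distribution of heights changes sharply from $R$ to $F$. In the second case we shall charge the cubes to this change. For that we need a number attached to each cube which can only decrease, on average, when we pass to children, and which really drops when a small part sees heights that the whole does not see.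

## 5. A concave potential for the distribution of heights

Fix $\theta=\frac{2p+1}{2p+2}$, so that $\frac p{p+1}<\theta<1$. For $0<\sigma(X)<\infty$ let $q_X(k)=\mathbb P_X(K=k)$ and
$$U_X=\sum_kq_X(k)^\theta\in[1,\infty];$$
the lower bound holds since $q^\theta\ge q$ for $0\le q\le1$. A set that sees one height has $U_X=1$; a set that sees $r$ heights equally has $U_X=r^{1-\theta}$.

**Monotonicity.** If $X$ is, up to $\sigma$-null sets, a finite disjoint union of sets $X_i$ with $\sigma(X_i)>0$, then $q_X=\sum_i\frac{\sigma(X_i)}{\sigma(X)}q_{X_i}$, and concavity of $t\mapsto t^\theta$ gives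
$$\sigma(X)U_X\ge\sum_i\sigma(X_i)U_{X_i}.\tag{15}$$
The function $t\mapsto\min(t,L)$ is concave and nondecreasing, so (15) also holds with $\min(U,L)$ in place of $U$.

In the two-height example of Section 4 we have $U_F=U_{R\setminus F}=1$ and $U_R=f^\theta+(1-f)^\theta$. The drop in (15), divided by $\sigma(R)$, is $f^\theta+(1-f)^\theta-1\ge f^\theta-f$, and this is at least $f$ as soon as $f^{\theta-1}\ge2$. The change of heights costs potential in proportion to $f$, which is what we want to charge.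

The total potential available must be bounded. It may be infinite at $Q_0$, so it will be truncated at a level $L$ which should not be much larger than the values $U_P$ at the cubes we care about. The next lemma bounds those values.

**Lemma 2.** If $\sigma(Q)w(Q)>0$, then $U_Q\le C_2\,v_Q^{-(1-\theta)}$. In particular, since $U_Q\ge1$, $v_Q\le C_3$.

*Proof.* We use (11) for all large $m$: most of the mass sits on few heights, and the remaining mass, which is small, on not too many more. Let $y=\lfloor\log_2(v_Q\langle\sigma\rangle_Q)\rfloor$ and $D_m=\{k:\alpha_{k-y+m}\ge2^{-m-2}v_Q\}$ for $m\ge m_0$. By (9), $|D_m|\le\Gamma2^{m+2}/v_Q$; by (11), $\mathbb P_Q(K\notin D_m)\le4\cdot2^{-m/p}$. Hence, up to $q_Q$-null points, $\mathbb Z$ is the disjoint union of $D_{m_0}$ and the sets $D_m\setminus\bigcup_{m_0\le m'<m}D_{m'}$, $m>m_0$. The latter set misses $D_{m-1}$, so its $q_Q$-mass is at most $4\cdot2^{-(m-1)/p}$. Hölder gives $\sum_{k\in D}q(k)^\theta\le|D|^{1-\theta}q(D)^\theta$, so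
$$U_Q\le\Big(\frac{\Gamma2^{m_0+2}}{v_Q}\Big)^{1-\theta}+\sum_{m>m_0}\Big(\frac{\Gamma2^{m+2}}{v_Q}\Big)^{1-\theta}\big(4\cdot2^{-(m-1)/p}\big)^\theta\le C_2v_Q^{-(1-\theta)}.$$
The series converges because $1-\theta<\theta/p$, which is the same as $\theta>\frac p{p+1}$. $\square$

## 6. Polynomial decay of the level sets $\{N_j\ge n\}$

Put $q=2p$.

**Proposition 2.** For all $n\ge1$,
$$\sum_j2^{jp}w(\{N_j\ge n\})\le C\,n^{-q}\,\sigma(Q_0).\tag{16}$$

Theorem 2 follows at once: by (6) and (16) the norm is at most $C\sum_{n\ge1}n^{-q/p}\sigma(Q_0)^{1/p}=C\sum_{n\ge1}n^{-2}\,\sigma(Q_0)^{1/p}$.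

*Proof of Proposition 2.*

**Step 0: dispose of small $n$.** By (3) and (14) with $\mathcal C_j=\mathcal R_j$,
$$\sum_j\sum_{R\in\mathcal R_j}2^{jp}w(R)\le\sum_j\sum_{R\in\mathcal R_j}v_R\sigma(R)\le C\sigma(Q_0).\tag{17}$$
Since $\{N_j\ge n\}\subset\bigcup\mathcal R_j$, this proves (16) for $n<5$. From now on $n\ge5$ and $\ell=\lfloor n/2\rfloor\ge2$.

**Step 1: make the pieces of $w$ disjoint.** The purpose is to ensure later that no cube is charged too often. Let $E_j=\{N_j\ge n\}$, $E_j'=E_j\setminus\bigcup_{i>j}E_i$ and $w_j=w\mathbf 1_{E_j'}$. The sets $E_j'$ are disjoint, so $\sum_jw_j\le w$. At a point where $j^*$ is the largest $j$ with $x\in E_j$, the sum $\sum_j2^{jp}\mathbf 1_{E_j}$ is at most $2^{j^*p}/(1-2^{-p})\le2\cdot2^{j^*p}$, that is, $\sum_j2^{jp}\mathbf 1_{E_j}\le2\sum_j2^{jp}\mathbf 1_{E_j'}$. So it suffices to bound $\sum_j\sum_{R\in\mathcal R_j}2^{jp}w_j(R)$.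

**Step 2: keep only cubes on which $w_j$ is a fair share of $w$.** Call $R\in\mathcal R_j$ light if $w_j(R)<n^{-q}w(R)$, and heavy otherwise. By (17), the light cubes contribute at most $Cn^{-q}\sigma(Q_0)$.

Let $R\in\mathcal R_j$ be heavy. Let $\mathcal Q_R$ be the set of maximal cubes $Q\in\mathcal D$, $Q\subset R$, with $w_j(Q)<\frac14n^{-q}w(Q)$. They are disjoint, so $w_j(\bigcup\mathcal Q_R)\le\frac14n^{-q}w(R)\le\frac14w_j(R)$. Put
$$\mathcal P_R=\{P\in\mathcal L_\ell(R):\ P\text{ is contained in no cube of }\mathcal Q_R\}.$$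
By (4), $w_j$ restricted to $R$ lives on $\bigcup\mathcal L_{n-1}(R)\subset\bigcup\mathcal L_\ell(R)$, and the discarded cubes of $\mathcal L_\ell(R)$ lie in $\bigcup\mathcal Q_R$. Hence $w_j(\bigcup\mathcal P_R)\ge\frac34w_j(R)$. Moreover
$$w_j(Q)\ge\tfrac14n^{-q}w(Q)\quad\text{for all }Q\in\mathcal D\text{ with }P\subset Q\subset R,\ P\in\mathcal P_R,\tag{18}$$
because otherwise $Q$, and with it $P$, would lie in a cube of $\mathcal Q_R$. With (3),
$$2^{jp}w_j(R)\le2\sum_{P\in\mathcal P_R}2^{jp}w(P)\le2\sum_{P\in\mathcal P_R}v_P\sigma(P).\tag{19}$$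
It remains to bound the sum of the right side of (19) over all heavy $R$.

**Step 3: $v_P$ is tiny for $P\in\mathcal P_R$.** There are still about $n/2$ layers below $P$. By (18) with $Q=P$ and by (4), the cubes of $\mathcal L_{n-1}(R)$ inside $P$ have total $w$-mass at least $w_j(P)\ge\frac14n^{-q}w(P)>0$ and total measure at most $2^{-(n-1-\ell)}|P|$. So one of them, $P''\in\mathcal S_j$, has $\langle w\rangle_{P''}\ge\frac14n^{-q}2^{n-1-\ell}\langle w\rangle_P$. Also $\langle\sigma\rangle_{P''}\ge2^j\ge\frac12\langle\sigma\rangle_P$, and $v_{P''}\le C_3$ by Lemma 2. Since $n-1-\ell\ge\frac n2-1$,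
$$v_P\le2^{p-1}\cdot4n^q\,2^{-(n-1-\ell)}\,v_{P''}\le C\,n^q2^{-n/2}.\tag{20}$$

**Step 4: sort by the size of $v_P$.** For $s\in\mathbb Z$ let $\mathcal P_{R,s}=\{P\in\mathcal P_R:2^{-s}\le v_P<2^{1-s}\}$, $F=\bigcup\mathcal P_{R,s}$ and $f=\sigma(F)/\sigma(R)$. Only nonempty $\mathcal P_{R,s}$ matter, and then by (20) $2^{-s}\le Cn^q2^{-n/2}$. By (4), $|F|\le2^{-\ell}|R|$, so (5) and $\ell\ge(n-1)/2$, $\ell\ge2$ give
$$0<f\le2\cdot2^{-\ell}\le4\cdot2^{-n/2},\qquad f<1,\qquad\sum_{P\in\mathcal P_{R,s}}v_P\sigma(P)\le2^{1-s}f\,\sigma(R).\tag{21}$$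
By (12) each $P\in\mathcal P_{R,s}$ has $\mathbb P_P(K\in J_{j,s})\ge\frac12$, so $q_F(J_{j,s})\ge\frac12$, where $q_F(J)$ denotes $\sum_{k\in J}q_F(k)$. Let $\varepsilon_0=(\theta/2)^{1/(1-\theta)}$. There are two cases.

**Step 5 (Case I): $R$ also sees the heights $J_{j,s}$.** Suppose $\mathbb P_R(K\in J_{j,s})\ge\varepsilon_0/4$. Here thinness gives decay, as in Section 1. By (21),
$$\sum_{P\in\mathcal P_{R,s}}v_P\sigma(P)\le2^{1-s}\cdot4\cdot2^{-n/2}\cdot\frac4{\varepsilon_0}\,\sigma(R\cap\{K\in J_{j,s}\}).$$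
For each $(j,s)$ a point lies in at most one $R\in\mathcal R_j$. Sum over all such $(R,s)$ and use (13): the total is at most $C2^{-n/2}\sigma(Q_0)\le Cn^{-q}\sigma(Q_0)$.

**Step 6 (Case II): the potential drops between $R$ and $F$.** Suppose $\mathbb P_R(K\in J_{j,s})<\varepsilon_0/4$. The purpose of this step is the inequality (23) below. Fix $s$ and let $V_s=C_22^{s(1-\theta)}$. By Lemma 2, $1\le U_P\le V_s$ for $P\in\mathcal P_{R,s}$. Truncate at twice that value: $L_s=2V_s$, $\Psi_s(Q)=\min(U_Q,L_s)$, and for $Q\in\mathcal D$, $Q\subset Q_0$, let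
$$\delta_s(Q)=\Psi_s(Q)\sigma(Q)-\sum_{Q'\text{ child of }Q}\Psi_s(Q')\sigma(Q')\ge0,$$
where terms with $\sigma=0$ are read as $0$; the sign comes from (15) for the truncated potential.

Let $\mathcal T_{R,s}$ be the finite set of $Q\in\mathcal D$ with $P\subsetneq Q\subset R$ for some $P\in\mathcal P_{R,s}$. Since $\ell\ge1$, $R\in\mathcal T_{R,s}$. Let $Q'$ be a child of some $Q\in\mathcal T_{R,s}$. We claim that $Q'\in\mathcal T_{R,s}$, or $Q'\in\mathcal P_{R,s}$, or $Q'\cap F=\emptyset$. Indeed, if $Q'$ meets $P'\in\mathcal P_{R,s}$, then $P'\subsetneq Q'$ or $P'=Q'$ (the first two alternatives) or $Q'\subsetneq P'$. In the last case the parent satisfies $Q\subset P'$, and $Q$ strictly contains some $P\in\mathcal P_{R,s}$, which is impossible because the cubes of $\mathcal L_\ell(R)$ are disjoint. For the same reason no cube of $\mathcal P_{R,s}$ is in $\mathcal T_{R,s}$. So, descending from $R$, we partition $R$ into the cubes of $\mathcal P_{R,s}$ and a finite family $\mathcal O$ of cubes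 that partition $F^c:=R\setminus F$, and by telescoping
$$\Delta:=\sum_{Q\in\mathcal T_{R,s}}\delta_s(Q)=\Psi_s(R)\sigma(R)-\sum_{P\in\mathcal P_{R,s}}\Psi_s(P)\sigma(P)-\sum_{O\in\mathcal O}\Psi_s(O)\sigma(O).\tag{22}$$
We claim
$$\Delta\ge\frac\theta8\,f\,\sigma(R).\tag{23}$$

*(a) If $U_R\ge L_s$,* then $\Psi_s(R)=L_s$, $\Psi_s(P)\le V_s$ and $\Psi_s(O)\le L_s$, so
$$\Delta\ge\sigma(R)\,[L_s-fV_s-(1-f)L_s]=fV_s\,\sigma(R)\ge f\sigma(R).$$

*(b) If $U_R<L_s$,* then $\Psi_s(R)=U_R$. By (15), $\sum_P\Psi_s(P)\sigma(P)\le\sigma(F)U_F$ and $\sum_O\Psi_s(O)\sigma(O)\le\sigma(F^c)U_{F^c}$. Here $\sigma(F)=f\sigma(R)$ and $\sigma(F^c)=(1-f)\sigma(R)$ are positive, and $U_F,U_{F^c}$ are finite by (15) since $U_R<\infty$. Hence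
$$\Delta\ge\sigma(R)\,[U_R-fU_F-(1-f)U_{F^c}]=\sigma(R)\sum_k\tau_k,\qquad\tau_k=q_R(k)^\theta-f\,q_F(k)^\theta-(1-f)\,q_{F^c}(k)^\theta,$$
where $q_R=fq_F+(1-f)q_{F^c}$, and $\tau_k\ge0$ by concavity. We find many $k$ at which $\tau_k$ is large. Write $J=J_{j,s}$ and
$$J_1=\{k\in J:\ q_F(k)>0,\ q_R(k)\le\varepsilon_0q_F(k)\},$$
the heights that are much more frequent in $F$ than in $R$. If $k\in J\setminus J_1$, then $q_F(k)\le q_R(k)/\varepsilon_0$, so $q_F(J\setminus J_1)\le q_R(J)/\varepsilon_0<\frac14$, and therefore $q_F(J_1)\ge\frac12-\frac14=\frac14$. For $k\in J_1$ put $r=fq_F(k)$ and $t=(1-f)q_{F^c}(k)$, so $0<r+t=q_R(k)\le1$. Then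
$$(1-f)\,q_{F^c}(k)^\theta=(1-f)^{1-\theta}t^\theta\le t^\theta,\qquad(r+t)^\theta-t^\theta\ge\theta r\,(r+t)^{-(1-\theta)}=\theta r\,q_R(k)^{-(1-\theta)},$$
the second by concavity, and, because $q_F(k)\ge q_R(k)/\varepsilon_0$,
$$f\,q_F(k)^\theta=r\,q_F(k)^{-(1-\theta)}\le\varepsilon_0^{1-\theta}\,r\,q_R(k)^{-(1-\theta)}=\tfrac\theta2\,r\,q_R(k)^{-(1-\theta)}.$$
So $\tau_k\ge\frac\theta2r\,q_R(k)^{-(1-\theta)}\ge\frac\theta2f\,q_F(k)$. Summing over $k\in J_1$, $\sum_k\tau_k\ge\frac\theta2f\cdot\frac14$. This proves (23).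

**Step 7: bound the total charge.** Two facts are needed. First, telescoping over the generations below $Q_0$, the sum of $\delta_s(Q)$ over any number of generations is at most $\Psi_s(Q_0)\sigma(Q_0)$, so
$$\sum_{Q\in\mathcal D,\,Q\subset Q_0}\delta_s(Q)\le L_s\,\sigma(Q_0).\tag{24}$$
Second, for fixed $s$ a cube $Q$ belongs to $\mathcal T_{R,s}$ for at most $4n^q$ heavy cubes $R\in\bigcup_j\mathcal R_j$ (counted with their level). Indeed, if $Q\in\mathcal T_{R,s}$ with $R\in\mathcal R_j$, then $w(Q)>0$ and $w_j(Q)\ge\frac14n^{-q}w(Q)$ by (18). Since $\sum_jw_j(Q)\le w(Q)$, there are at most $4n^q$ such $j$, and for each $j$ at most one $R\in\mathcal R_j$ contains $Q$. This is where the disjointness from Step 1 is used.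

**Step 8: collect.** For fixed $s$, by (21), (23), (24) and the multiplicity bound,
$$\sum_{R\text{ in Case II}}\ \sum_{P\in\mathcal P_{R,s}}v_P\sigma(P)\le2^{1-s}\sum_Rf\,\sigma(R)\le C2^{-s}\sum_R\sum_{Q\in\mathcal T_{R,s}}\delta_s(Q)\le C2^{-s}\cdot4n^q\cdot L_s\,\sigma(Q_0)\le Cn^q2^{-\theta s}\sigma(Q_0),$$
since $L_s=2C_22^{s(1-\theta)}$. Only those $s$ with $2^{-s}\le Cn^q2^{-n/2}$ occur, and the sum over them is geometric. The total is at most $Cn^q(n^q2^{-n/2})^\theta\sigma(Q_0)\le Cn^{-q}\sigma(Q_0)$: the exponential smallness of $v_P$ pays for the multiplicity $n^q$. Together with (19), Case I and the light cubes, this proves (16), and with it Theorem 2. $\square$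

## 7. Testing on sparse families, and the proof of Theorem 1

For a family $\mathcal S$ of cubes put $\mathcal A_{\mathcal S}h=\sum_{Q\in\mathcal S}\langle h\rangle_Q\mathbf 1_Q$ and $\mathcal A_{\mathcal S}^Rh=\sum_{Q\in\mathcal S,\,Q\subset R}\langle h\rangle_Q\mathbf 1_Q$. A family is $\eta_d$-sparse if there are disjoint sets $E_Q\subset Q$, $Q\in\mathcal S$, with $|E_Q|\ge\eta_d|Q|$. We use one external theorem.

**Pointwise sparse domination.** For $T$ as in Section 2 and $h\in L^1$ with compact support there are $3^d$ dyadic lattices $\mathcal D_i$ and $\eta_d$-sparse families $\mathcal S_i\subset\mathcal D_i$, with $\eta_d>0$ depending only on $d$, such that $|Th|\le C(d,\eta)\,C_T\sum_i\mathcal A_{\mathcal S_i}|h|$ almost everywhere. (See M. Lacey, *An elementary proof of the $A_2$ bound*, Israel J. Math. 217 (2017); T. Hytönen, L. Roncal, O. Tapiola, Israel J. Math. 218 (2017); and, in this form, A. Lerner, *On pointwise estimates involving sparse operators*, New York J. Math. 22 (2016).)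

**Lemma 3 (splitting).** A finite $\eta_d$-sparse family is a union of $m=\lceil2/\eta_d\rceil$ families with (H).

*Proof.* Split $\mathcal S$ according to the number, mod $m$, of cubes of $\mathcal S$ strictly containing $Q$. For $Q$ in one of the families, call layer $i$ below $Q$ the cubes of $\mathcal S$ inside $Q$ that have exactly $i$ more strict ancestors in $\mathcal S$ than $Q$ has. The cubes of one layer are disjoint, and the unions of the layers decrease with $i$. Subcubes of $Q$ strictly inside it and in the same family lie in the union of layer $m$. The measures of the unions of layers $1,\dots,m$ add up to at most $\sum_{Q'\in\mathcal S,\,Q'\subset Q}|Q'|\le\eta_d^{-1}\sum_{Q'\subset Q}|E_{Q'}|\le\eta_d^{-1}|Q|$. So the smallest, the $m$-th, is at most $\frac1{m\eta_d}|Q|\le\frac12|Q|$. $\square$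

**Lemma 4 (testing).** Let $\mathcal S\subset\mathcal D$ be finite, and suppose that for all $R\in\mathcal S$
$$\|\mathcal A_{\mathcal S}^R\sigma\|_{L^p(w)}\le\mathfrak T\,\sigma(R)^{1/p},\qquad\|\mathcal A_{\mathcal S}^Rw\|_{L^{p'}(\sigma)}\le\mathfrak T^*\,w(R)^{1/p'}.$$
Then $\|\mathcal A_{\mathcal S}(f\sigma)\|_{L^p(w)}\le C_p(\mathfrak T+\mathfrak T^*)\|f\|_{L^p(\sigma)}$ for $f\ge0$.

*Proof.* By duality we bound $\sum_{Q\in\mathcal S}\langle f\sigma\rangle_Q\int_Qgw$ for $g\ge0$ in $L^{p'}(w)$.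

**Step 1: stopping cubes.** The purpose is to replace averages of $f$ and $g$ by numbers that are constant on groups of cubes. Cubes with $\sigma(Q)w(Q)=0$ contribute nothing, so drop them; this only decreases the operators in the hypotheses. Put $[f]_Q=\sigma(Q)^{-1}\int_Qf\sigma$ and $[g]_Q=w(Q)^{-1}\int_Qgw$. The sum becomes $\sum_Q[f]_Q[g]_Q\langle\sigma\rangle_Qw(Q)$. Let $\mathcal F\subset\mathcal S$ contain the maximal cubes of $\mathcal S$ and, with each $F\in\mathcal F$, the maximal $Q\in\mathcal S$, $Q\subsetneq F$, with $[f]_Q>2[f]_F$. Let $\pi_{\mathcal F}(Q)$ be the smallest cube of $\mathcal F$ containing $Q$. Then $[f]_Q\le2[f]_{\pi_{\mathcal F}(Q)}$, since otherwise $Q$ would lie in a stopping cube strictly inside $\pi_{\mathcal F}(Q)$. Along a chain of cubes of $\mathcal F$ containing a point, each is chosen from the previous one, so the averages more than double, and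
$$\sum_{F\in\mathcal F}[f]_F^p\mathbf 1_F\le2\Big(\sup_{Q\in\mathcal S}\mathbf 1_Q[f]_Q\Big)^p,\qquad\text{so}\qquad\sum_{F\in\mathcal F}[f]_F^p\,\sigma(F)\le C_p\|f\|_{L^p(\sigma)}^p$$
by Doob's inequality for the dyadic maximal function with respect to $\sigma$. Define $\mathcal G$ in the same way for $(g,w,p')$.

**Step 2: use the testing hypotheses.** For $Q\in\mathcal S$ let $F=\pi_{\mathcal F}(Q)$ and $G=\pi_{\mathcal G}(Q)$. Both contain $Q$, so $G\subset F$ or $F\subsetneq G$. If $G\subset F$, then $\pi_{\mathcal F}(G)=F$: this cube is contained in $F$, and it contains $Q$, hence contains $\pi_{\mathcal F}(Q)=F$. With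
$$\gamma_F=\max_{G\in\mathcal G,\ \pi_{\mathcal F}(G)=F}[g]_G\mathbf 1_G,$$
which is at least $[g]_G$ on $Q$, the cubes $Q$ with $G\subset F$ contribute at most
$$4\sum_F[f]_F\int\mathcal A_{\mathcal S}^F\sigma\cdot\gamma_F\,dw\le4\mathfrak T\sum_F[f]_F\,\sigma(F)^{1/p}\|\gamma_F\|_{L^{p'}(w)}.$$
Each $G$ has only one $\pi_{\mathcal F}(G)$, so $\sum_F\|\gamma_F\|_{L^{p'}(w)}^{p'}\le\sum_{G\in\mathcal G}[g]_G^{p'}w(G)\le C_p\|g\|_{L^{p'}(w)}^{p'}$. Hölder's inequality bounds the contribution by $C_p\mathfrak T\|f\|_{L^p(\sigma)}\|g\|_{L^{p'}(w)}$. If $F\subsetneq G$, then $\pi_{\mathcal G}(F)=G$ by the same argument. Since $\langle\sigma\rangle_Qw(Q)=\sigma(Q)\langle w\rangle_Q$, the roles of $(f,\sigma)$ and $(g,w)$ can be exchanged, and we get $C_p\mathfrak T^*$ in place of $C_p\mathfrak T$. $\square$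

*Proof of Theorem 1.*

**Step 1: both testing constants for families with (H).** Let $\mathcal S$ be finite with (H), and let $R\in\mathcal S$. Theorem 2 applied to $\{Q\in\mathcal S:Q\subset R\}$ with $Q_0=R$ gives $\mathfrak T\le C[\sigma,w]_{\overline A,p'}$. Theorem 2 applied to $(w,\sigma,p',B)$ in place of $(\sigma,w,p,A)$ gives $\mathfrak T^*\le C[w,\sigma]_{\overline B,p}$, because its bump constant then reads $\sup_Q\langle w^{1/p}\rangle_{\overline B,Q}\langle\sigma\rangle_Q^{1/p'}$.

**Step 2: all sparse families.** By Lemma 4, Lemma 3, and monotone convergence from finite to countable families,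
$$\|\mathcal A_{\mathcal S}(|f|\sigma)\|_{L^p(w)}\le C\big\{[\sigma,w]_{\overline A,p'}+[w,\sigma]_{\overline B,p}\big\}\|f\|_{L^p(\sigma)}\tag{25}$$
for every $\eta_d$-sparse family $\mathcal S$ in a dyadic lattice.

**Step 3: pass to $T$.** If $h=\sigma f$ is bounded with compact support, sparse domination and (25) give Theorem 1. In general let $h=\sigma f\in L^2$ and $h_k=h\mathbf 1_{\{|x|\le k,\,|h|\le k\}}=\sigma f_k$ with $|f_k|\le|f|$. Then $h_k\to h$ in $L^2$, so $Th_k\to Th$ in $L^2$, and almost everywhere along a subsequence. Since $w$ is absolutely continuous, this also holds $w$-a.e., and Fatou's lemma gives Theorem 1 for $f$. $\square$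

## 8. The weak-type bound with one bump

*Proof of Theorem 3.* If $[w,\sigma]_{\overline B,p}=\infty$ there is nothing to prove. Only the second testing condition is used: for finite $\mathcal S$ with (H), $\mathfrak T^*\le C[w,\sigma]_{\overline B,p}<\infty$, as in Section 7.

**Step 1: decompose the level set.** Let $\mathcal S$ be finite with (H), $f\ge0$ in $L^p(\sigma)$, $u=\mathcal A_{\mathcal S}(f\sigma)$ and $\Omega_\lambda=\{u>\lambda\}$. Then $\Omega_\lambda$ is the disjoint union of the maximal $Q_i\in\mathcal S$ with $\sum_{Q\in\mathcal S,\,Q\supseteq Q_i}\langle f\sigma\rangle_Q>\lambda$. Indeed, $u$ exceeds $\lambda$ on such cubes, and if $u(x)>\lambda$ then the smallest cube of $\mathcal S$ containing $x$ has this property. By maximality, the cubes strictly larger than $Q_i$ contribute at most $\lambda$ to $u$ on $Q_i$. So $\mathcal A_{\mathcal S}^{Q_i}(f\sigma)>\lambda$ on $Q_i\cap\Omega_{2\lambda}$.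

**Step 2: cubes where $\Omega_{2\lambda}$ is a fair share.** Let $\epsilon=2^{-p-1}$. If $w(Q_i\cap\Omega_{2\lambda})\ge\epsilon w(Q_i)$, then, as $\int\mathcal A_{\mathcal S}^{Q_i}(f\sigma)\,w\,dx=\int f\,\mathcal A_{\mathcal S}^{Q_i}(w)\,\sigma\,dx$,
$$\epsilon\lambda\,w(Q_i)\le\int_{Q_i}\mathcal A_{\mathcal S}^{Q_i}(f\sigma)\,w\,dx=\int_{Q_i}f\,\mathcal A_{\mathcal S}^{Q_i}(w)\,\sigma\,dx\le\Big(\int_{Q_i}f^p\sigma\,dx\Big)^{1/p}\mathfrak T^*\,w(Q_i)^{1/p'},$$
that is, $\lambda^pw(Q_i)\le\epsilon^{-p}(\mathfrak T^*)^p\int_{Q_i}f^p\sigma\,dx$.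

**Step 3: absorb.** Since $\Omega_{2\lambda}\subset\Omega_\lambda=\bigcup Q_i$ and $2^p\epsilon=\frac12$, summing over $i$ gives
$$(2\lambda)^pw(\Omega_{2\lambda})\le\tfrac12\lambda^pw(\Omega_\lambda)+C(\mathfrak T^*)^p\|f\|_{L^p(\sigma)}^p.$$
The quantity $\sup_\lambda\lambda^pw(\Omega_\lambda)$ is finite, because $u$ is bounded and vanishes off a set of finite $w$-measure. So it can be absorbed, and $\|u\|_{L^{p,\infty}(w)}\le C\,\mathfrak T^*\|f\|_{L^p(\sigma)}$.

**Step 4: pass to $T$.** Lemma 3 and sparse domination produce a bounded number of terms, which costs a constant in the quasi-norm of $L^{p,\infty}(w)$. If $u_k\uparrow u$ then $\{u>\lambda\}=\bigcup_k\{u_k>\lambda\}$, which passes from finite to countable families. If $Th_k\to Th$ $w$-a.e., then up to a $w$-null set $\{|Th|>\lambda\}$ is contained in $\liminf_k\{|Th_k|>\lambda\}$, which replaces Fatou's lemma in the last step of Section 7. $\square$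

## 9. Indicators of small cubes show that $B_p$ is necessary

The one-height weights of Section 1 are also the ones that make the theorem sharp. The estimate (7) turns the failure of $B_p$ into a divergent integral. The Riesz transform $R_1$ has kernel $(x_1-y_1)/|x-y|^{d+1}$ up to a positive constant factor, which we drop. It is bounded on $L^2$ with adjoint $-R_1$.

*Proof of Theorem 4.*

**Step 1: reduce to a function of growth at most $t^p$.** Let $A\notin B_p$. We look for a finite Young function $A_1\le A$ with $A_1\notin B_p$ and $A_1(t)\le C_0t^p$ for $t\ge1$. If $A(t)\lesssim t^p$ on $[1,\infty)$, take $A_1=A$. Otherwise there are $t_i\to\infty$ with $t_{i+1}\ge4t_i$ and $A(t_i)\ge t_i^p$. Put $A_1(t)=\sup_it_i^{p-1}(t-t_i)_+$, a supremum of finitely many nonzero terms for each $t$. For $t\ge t_i$ we have $t_i^{p-1}t\le t^p$ and $A(t)\ge\frac t{t_i}A(t_i)\ge t_i^{p-1}t$, so $A_1\le\min(A,t^p)$. On $[2t_i,4t_i]$ we have $t-t_i\ge t/2$, so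
$$\int_{2t_i}^{4t_i}A_1(t)\,t^{-p-1}dt\ge\tfrac12t_i^{p-1}\int_{2t_i}^{4t_i}t^{-p}dt=\tfrac12\int_2^4u^{-p}du>0.$$
These intervals are disjoint, so $A_1\notin B_p$. Since $A_1\le A$ gives $\overline{A_1}\ge\overline A$, we have $[\sigma,w]_{\overline A,p'}\le[\sigma,w]_{\overline{A_1},p'}$.

**Step 2: properties of $\Phi=\Phi_{A_1}$.** The function $A_1$ is finite and not identically $0$, so (7) applies, and $\Phi$ is finite and positive on $(0,\infty)$. By left-continuity, $\overline{A_1}(\Phi(\tau))\le\tau$. Since $\overline{A_1}$ is convex, $\Phi$ is concave, and being nonnegative it satisfies $\Phi(C\tau)\le C\Phi(\tau)$ for $C\ge1$. Finally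
$$\Phi(\tau)\le C\tau^{1/p'}\qquad(\tau\ge1).\tag{26}$$
Indeed, let $\tau_1=\max(1,A_1(1))$. If $\tau\ge\tau_1$, then $t_0=A_1^{-1}(\tau)\ge1$, so $\tau\le C_0t_0^p$, and (7) gives $\Phi(\tau)\le2\tau/t_0\le2C_0^{1/p}\tau^{1/p'}$. If $1\le\tau\le\tau_1$, use $\Phi(\tau)\le\Phi(\tau_1)$.

**Step 3: $\overline B$-averages of bounded functions.** We need only that $B$ is nondegenerate. As $B\not\equiv0$ is convex, there is $t_1>0$ with $B(t_1)\ge1$. For $t\le t_1$ we have $t/t_1-B(t)\le1$, and for $t\ge t_1$ we have $B(t)\ge\frac t{t_1}B(t_1)\ge t/t_1$. So $\overline B(1/t_1)\le1$. Moreover $\overline B(0)=0$, since $B\not\equiv\infty$ and convexity give $B(t)\to0$ as $t\to0$. Hence $\langle h\rangle_{\overline B,Q}\le t_1\operatorname{ess\,sup}_Q|h|$ for every $Q$.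

**Step 4: the weights, and their bump constants.** For large $N$ let $E=[0,2^{-N})^d$ and
$$\sigma=2^{Nd}\mathbf 1_E,\qquad w(x)=2^{-Nd(p-1)}\,\Phi(2^{Nd}|x|^d)^p\,\mathbf 1_{|x|\le1}.$$
If $\sigma=0$ a.e. on $Q$, both products in the bump constants vanish, since $w$ is bounded. Otherwise put $\tau_Q=\max(1,2^{Nd}|Q|)$. Then $|E\cap Q|/|Q|\le1/\tau_Q$. With $\lambda=2^{Nd/p'}/\Phi(\tau_Q)$ we get $\frac1{|Q|}\int_Q\overline{A_1}(\sigma^{1/p'}/\lambda)=\frac{|E\cap Q|}{|Q|}\overline{A_1}(\Phi(\tau_Q))\le1$, so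
$$\langle\sigma^{1/p'}\rangle_{\overline{A_1},Q}\le\frac{2^{Nd/p'}}{\Phi(\tau_Q)},\qquad\langle\sigma\rangle_Q\le\frac{2^{Nd}}{\tau_Q}.$$
Since $Q$ meets $E$, each $x\in Q$ has $|x|\le2\sqrt d\,\max(2^{-N},|Q|^{1/d})$, so $2^{Nd}|x|^d\le(2\sqrt d)^d\tau_Q$. By Step 2, on $Q$
$$w^{1/p}\le C2^{-Nd/p'}\Phi(\tau_Q)\le C2^{-Nd/p'}\tau_Q^{1/p'}.$$
Multiplying the first bound for $w^{1/p}$ with the bound for $\langle\sigma^{1/p'}\rangle_{\overline{A_1},Q}$ gives $[\sigma,w]_{\overline A,p'}\le C$. Multiplying the second, by way of Step 3, with $\langle\sigma\rangle_Q^{1/p'}\le2^{Nd/p'}\tau_Q^{-1/p'}$ gives $[w,\sigma]_{\overline B,p}\le C$. Both constants are independent of $N$.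

**Step 5: $R_1\sigma$ is large in $L^p(w)$.** On $G=\{x_1\ge|x|/2,\ 4\sqrt d\,2^{-N}\le|x|\le1\}$ and for $y\in E$ we have $|y|\le|x|/4$, hence $x_1-y_1\ge|x|/4$ and $|x-y|\le\frac54|x|$. Since $\sigma(E)=1$, $R_1\sigma(x)\ge c|x|^{-d}$ on $G$. Use polar coordinates in the cone and then $\tau=2^{Nd}|x|^d$; the powers of $2^{Nd}$ are $2^{Ndp}\cdot2^{-Nd(p-1)}\cdot2^{-Nd}=1$. With $C'=(4\sqrt d)^d$, $t_*=A_1^{-1}(C')$, $T_N=A_1^{-1}(2^{Nd})\to\infty$ and the lower bound in (7),
$$X_N:=\int_G|R_1\sigma|^pw\,dx\ge c\int_{C'}^{2^{Nd}}\tau^{-p}\Phi(\tau)^pd\tau\ge c\int_{C'}^{2^{Nd}}A_1^{-1}(\tau)^{-p}d\tau=c\int_{t_*}^{T_N}t^{-p}\,dA_1(t).$$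
Integration by parts bounds the last expression below by $c\,p\int_{t_*}^{T_N}A_1(t)\,t^{-p-1}dt-C$, and this tends to infinity because $A_1\notin B_p$. On the other hand $\|\mathbf 1_E\|_{L^p(\sigma)}=1$ and $\sigma\mathbf 1_E\in L^2$, while $\|R_1(\sigma\mathbf 1_E)\|_{L^p(w)}\ge X_N^{1/p}$ and the bump constants stay bounded. So the inequality of Theorem 1 cannot hold uniformly when $A\notin B_p$.

**Step 6: the function $B$, by duality.** Let $B\notin B_{p'}$. Apply Steps 1 to 5 with $(p',B)$ in place of $(p,A)$ and the two weights interchanged. Now $w=2^{Nd}\mathbf 1_E$, $\sigma$ is the bounded radial weight, $[w,\sigma]_{\overline B,p}\le C$, $[\sigma,w]_{\overline A,p'}\le C$ (here Step 3 is used for $A$), and $X_N=\int_G|R_1w|^{p'}\sigma\,dx\to\infty$. Also $X_N<\infty$, since $R_1w$ and $\sigma$ are bounded on the bounded set $G$. Let $h=|R_1w|^{p'-2}R_1w\,\mathbf 1_G$, which is bounded with compact support. Then $\sigma h\in L^2$. Since $(p'-1)p=p'$, $\|h\|_{L^p(\sigma)}=X_N^{1/p}$.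 Since $w\in L^2$ and $R_1^*=-R_1$,
$$\Big|\int R_1(\sigma h)\,w\,dx\Big|=\int h\,R_1(w)\,\sigma\,dx=X_N.$$
The measure $w$ has total mass $1$. For such a measure, with $D=\|g\|_{L^{p,\infty}(w)}$,
$$\int|g|\,w\,dx=\int_0^\infty w(|g|>\lambda)\,d\lambda\le\int_0^\infty\min(1,D^p\lambda^{-p})\,d\lambda=p'D.$$
Therefore $X_N\le p'\|R_1(\sigma h)\|_{L^{p,\infty}(w)}\le p'\|R_1(\sigma h)\|_{L^p(w)}$, and dividing by $\|h\|_{L^p(\sigma)}=X_N^{1/p}$ we see that even the weak-type norm is at least $X_N^{1/p'}/p'\to\infty$, while both bump constants stay bounded. So neither the inequality of Theorem 1 nor, where only $[w,\sigma]_{\overline B,p}\le C$ is needed, the inequality of Theorem 3 can hold uniformly when $B\notin B_{p'}$. $\square$
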